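# Transvections driven by minors, and finite irreducible groups that commute with them

## 1. One transvection applied to several vectors at once

Fix a field $k$. Let $I$ and $C$ be finite sets with $|I|=d\ge|C|=m$. Take $n=md$ variables $x_{i,c}$ ($i\in I$, $c\in C$) and read a point $x$ as a list of $d$ vectors $x_i=(x_{i,c})_{c\in C}$ in $m$-space, that is, as a $d\times m$ matrix with rows $x_i$. Fix orders on $I$ and $C$. For $J\subset I$ with $|J|=m$ let
$$t_J=\det(x_{j,c})_{j\in J,\,c\in C}$$
be the corresponding maximal minor.

Suppose we have polynomials $w_c,\lambda_c$ ($c\in C$) and $S$, **all of them polynomials in the minors** $t_J$ with coefficients in $k$. Write $w=(w_c)_c$ and $\lambda[v]=\sum_c\lambda_cv_c$, and suppose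
$$\lambda[w]=\sum_{c}\lambda_cw_c=0 .$$
For $h\in k[T]$ define a polynomial map $\Phi_h:\mathbb A^n\to\mathbb A^n$ by
$$\Phi_h(x)_i=x_i+h(S(x))\,\lambda(x)[x_i]\,w(x),\qquad i\in I. \tag{1}$$
At a given point $x$, the same linear map $v\mapsto v+h(S)\lambda[v]w$ is applied to each of the $d$ vectors. As $\lambda[w]=0$, that linear map is a transvection. It varies with $x$, but only through the minors.

**Lemma 1.** Every minor satisfies $t_J\circ\Phi_h=t_J$, and $\Phi_h\circ\Phi_{h'}=\Phi_{h+h'}$. In particular $\Phi_h$ is an automorphism of $\mathbb A^n$ over $k$, with inverse $\Phi_{-h}$.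

**Proof.** Let $w\otimes\lambda$ denote the matrix of $v\mapsto\lambda[v]w$. Then $\Phi_h(x)_i=u(x)x_i$ with $u=1+h(S)\,w\otimes\lambda$, and
$$\det u=1+h(S)\lambda[w]=1,$$
since $\det(1+w\otimes\mu)=1+\mu[w]$ for any vector $w$ and covector $\mu$. The rows of the matrix defining $t_J$ are all multiplied by $u$, so $t_J\circ\Phi_h=\det(u)\,t_J=t_J$. Since $w$, $\lambda$, $S$ are polynomials in the minors, they too are unchanged under composition with $\Phi_h$, for every $h$. Therefore
$$\Phi_h(\Phi_{h'}(x))_i=\Phi_{h'}(x)_i+h(S)\,\lambda[\Phi_{h'}(x)_i]\,w ,$$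
with $S,\lambda,w$ evaluated at $x$. Because $\lambda[w]=0$ we have $\lambda[\Phi_{h'}(x)_i]=\lambda[x_i]$, and the right side becomes $x_i+(h'+h)(S)\lambda[x_i]w=\Phi_{h+h'}(x)_i$. Finally $\Phi_0=\mathrm{id}$. $\square$

**Example.** Let $d=m=2$, $x_i=(a_i,b_i)$ for $i=0,1$, $t=a_0b_1-a_1b_0$, $w=(1,0)$, $\lambda=(0,t)$, $h=1$. The map is $(a_i,b_i)\mapsto(a_i+tb_i,\,b_i)$. By hand, $(a_0+tb_0)b_1-(a_1+tb_1)b_0=t$, so $t$ is preserved and the inverse is $(a_i,b_i)\mapsto(a_i-tb_i,\,b_i)$.

This construction is for the following purpose. We shall choose $w$, $\lambda$, $S$ so that the maps (1) commute with a finite *irreducible* group of matrices acting on all $n$ coordinates. This contradicts a conjecture, which we now state.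

## 2. Automorphisms tangent to the identity that commute with $G$

Let $\bar k$ be an algebraic closure of $k$, $k^s\subset\bar k$ the separable closure, and $k[\mathbf x]=k[x_1,\dots,x_n]$. Let $G\subset\mathrm{GL}_n$ be a finite, geometrically reduced subgroup scheme over $k$. Over a field, "finite and geometrically reduced" is the same as "finite étale". Such a $G$ is determined by the finite group $G(\bar k)$.

We use Galois descent in this form: *a finite subgroup of $\mathrm{GL}_n(k^s)$ that is stable under $\mathrm{Gal}(k^s/k)$ is the group of $\bar k$-points of a finite étale $k$-subgroup scheme of $\mathrm{GL}_n$.* For example, the cube roots of unity give $\mu_3\subset\mathrm{GL}_1$ over $\mathbb Q$. It has three points over $\bar{\mathbb Q}$, only one of which is rational. In characteristic $3$ the scheme $\mu_3$ is not geometrically reduced, and is excluded.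

**Definition (tangent to the identity).** $\mathrm{Aut}^u(k[\mathbf x])$ is the group of $k$-algebra automorphisms that stabilize $\mathfrak m=(x_1,\dots,x_n)$ and act trivially on $\mathfrak m/\mathfrak m^2$. Concretely, each $\phi(x_i)$ has the form $x_i+(\text{terms of degree}\ge2)$. For example, $x\mapsto x+y^2$, $y\mapsto y$ is in $\mathrm{Aut}^u(k[x,y])$.

**Definition (centralizer).** $C\bigl(G,\mathrm{Aut}^u(k[\mathbf x])\bigr)$ is the group of those $\phi\in\mathrm{Aut}^u(k[\mathbf x])$ whose base change to $\bar k[\mathbf x]$ commutes with every element of $G(\bar k)$. For example, if $G=\{\pm1\}$ acts on $k^2$ by scalars and $\operatorname{char}k\ne2$, then $(x,y)\mapsto(x+y^3,y)$ is in the centralizer, because $(-x)+(-y)^3=-(x+y^3)$.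

**Definition (irreducible over $k$).** $G$ acts irreducibly over $k$ if no proper nonzero $k$-subspace $V\subset k^n$ has $\bar k\otimes_kV$ stable under $G(\bar k)$. For example, the cyclic group generated by the rotation by $90^\circ$ is irreducible over $\mathbb R$ on $\mathbb R^2$ but not over $\mathbb C$, where the eigenlines of the rotation are stable.

**Conjecture.** *Let $k$ be a field and $G\subset\mathrm{GL}_n$ a finite, geometrically reduced subgroup scheme that acts irreducibly over $k$. Then $C\bigl(G,\mathrm{Aut}^u(k[\mathbf x])\bigr)=\{1\}$.*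

The source of the problem is János Kollár, "Automorphisms and twisted forms of rings of invariants", arXiv:2212.03772 (2022). The example of $\pm1$ on $k^2$ shows that some irreducibility is needed. The conjecture is nevertheless false.

**Theorem A.** Let $k$ be a field and $d\ge3$ an integer invertible in $k$. Let $C\le(\mathbb Z/d)^\times$ be a subgroup of order $m\ge2$, where either (a) $d$ is odd, or (b) $d$ is even and $C=\{\pm1\}$ (so $m=2$). Put $n=md$. Then there is a finite étale (hence geometrically reduced) subgroup scheme $G\subset\mathrm{GL}_n$ over $k$, irreducible over $\bar k$ and a fortiori over $k$, such that $C(G,\mathrm{Aut}^u(k[\mathbf x]))\ne\{1\}$. In fact this centralizer contains a copy of the additive group $(k[T],+)$.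

With $C=\{\pm1\}$, take $d=3$ if $\operatorname{char}k\ne3$ and $d=4$ if $\operatorname{char}k=3$. So the conjecture fails over every field, with a counterexample in dimension $n=6$ (if $\operatorname{char}k\ne3$) or $n=8$ (if $\operatorname{char}k=3$), and in it $G$ is even irreducible over $\bar k$.

**Theorem B.**

1. If an $n\ge2$ admits a counterexample over $k$ with $G$ irreducible over $\bar k$, so does $cn$ for every $c\ge1$. Hence in characteristic $0$ the conjecture fails for every even $n\ge6$, and also for infinitely many odd $n$ (e.g. all odd multiples of $21$; it fails for all multiples of $21$). In characteristic $p$ it fails for every even $n$ such that $n/2$ has a divisor $\ge3$ prime to $p$.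
2. The conjecture is true for $n\le2$, over every field.
3. If $n=3$ and $\operatorname{char}k=0$: no nontrivial automorphism of the form $\exp(\partial)$, $\partial$ a locally nilpotent derivation, commutes with an irreducible $G$. (All counterexamples of Theorem A in characteristic $0$ are of the form $\exp(\partial)$.)

The remaining $n$ (e.g. $n=4$, odd primes, the full case $n=3$) are not settled here.

**From algebras to maps.** An element $g\in G(\bar k)$ acts on points $x\in\bar k^n$ by its matrix, and on polynomials by $(gF)(x)=F(g^{-1}x)$. An algebra endomorphism $\phi$ corresponds to the polynomial map $\Phi=(\phi(x_1),\dots,\phi(x_n))$, with $\phi(F)=F\circ\Phi$. Then $(g\phi F)(x)=F(\Phi(g^{-1}x))$ and $(\phi gF)(x)=F(g^{-1}\Phi(x))$, so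
$$\phi\text{ commutes with }g\iff\Phi\circ g=g\circ\Phi .$$
If one prefers $G$ to act on the span of the variables as on $k^n$, one replaces $G$ by its image under inverse transpose. Irreducibility is invariant under passing to the dual, and the group of Theorem A will be stable under inverse transpose, so nothing depends on this choice.

## 3. The span of a homogeneous part, and the cases $n=1$ and $n=2$

For $n=1$ the automorphisms of $k[x]$ are $x\mapsto ax+b$ with $a\ne0$. Stabilizing $(x)$ forces $b=0$ and acting trivially on $\mathfrak m/\mathfrak m^2$ forces $a=1$. So $\mathrm{Aut}^u(k[x])=\{1\}$ and the conjecture holds.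

For $n\ge2$ there is one easy restriction, which will be used three times.

**Lemma 2.** Let $\Psi:\mathbb A^n\to\mathbb A^n$ be a polynomial map over $k$ with $\Psi(gx)=g\Psi(x)$ for all $g\in G(\bar k)$, and let $V\subset k^n$ be the span of the coefficient vectors of $\Psi$. Then $V$ is $G$-stable. Hence if $G$ is irreducible over $k$ and $\Psi\ne0$, then $V=k^n$; equivalently, the $n$ components of $\Psi$ are linearly independent over $k$.

**Proof.** Since $\bar k$ is infinite, a linear form on $\bar k^n$ vanishes on all values $\Psi(x)$, $x\in\bar k^n$, exactly when it vanishes on all coefficient vectors. So $V_{\bar k}$ is the span of the values, and $g$ maps values to values. For the last equivalence, a linear form over $k$ vanishing on $V$ is exactly a linear relation among the components. $\square$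

If $\Phi$ commutes with $G$, then so does $\Phi-\mathrm{id}$, and, as $G$ acts linearly, each homogeneous part $\Phi_r$ satisfies $\Phi_r(gx)=g\Phi_r(x)$. So for an irreducible $G$ and $n\ge2$ an elementary map such as $x_1\mapsto x_1+p(x_2,\dots,x_n)$, with the other variables fixed, never commutes with $G$ (for $p\ne0$): the coefficient vectors of $\Phi-\mathrm{id}$ span a line. In two variables this restriction already decides the question.

**Proof of Theorem B(2) for $n=2$.** Suppose $G$ is irreducible over $k$ and $1\ne\phi\in C(G,\mathrm{Aut}^u)$. Let $\Phi=(P,Q)$ be its map and $\ell=\max(\deg P,\deg Q)$. If $\ell=1$ then $\Phi=\mathrm{id}$, so $\ell>1$. Let $\Phi_\ell=(P_\ell,Q_\ell)\ne0$ be the part of degree $\ell$. We show that $P_\ell,Q_\ell$ are linearly dependent over $k$; this contradicts Lemma 2. Linear dependence is a rank condition on the coefficients, so it suffices to prove it over $\bar k$.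

**Step 1: a shortest factorization.** The purpose is to have a normal form in which degrees can be read off. By the Jung–van der Kulk theorem (W. van der Kulk, *On polynomial rings in two variables*, 1953) we can write
$$\Phi=\beta_0e_1\beta_1e_2\cdots e_r\beta_r,$$
with $\beta_i$ affine over $\bar k$, and $e_i(x,y)=(x+p_i(y),\,y)$, $d_i=\deg p_i\ge2$. Take $r$ minimal. As $\ell>1$, $r\ge1$.

For $1\le i\le r-1$ the second component of $\beta_i$ has the form $cx+c'y+c''$ with $c\ne0$. Suppose instead that $c=0$. Then $\beta_i$ is triangular, and so is $e_i\beta_ie_{i+1}$, say equal to $(ax+p(y),\,by+b')$ with $ab\neq0$. If $\deg p\le1$ this is affine. Otherwise it is $\beta e$ with $\beta=(ax,\,by+b')$ and $e=(x+a^{-1}p(y),\,y)$. In either case the expression for $\Phi$ could be shortened, against minimality.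

**Step 2: degrees.** The purpose is to show that one component dominates. Put $(P_i,Q_i)=e_i\beta_i\cdots e_r\beta_r$. We claim, by descending induction,
$$\deg P_i=d_i\cdots d_r>\deg Q_i .$$
For $i=r$, if $\beta_r=(\ell_1,\ell_2)$ then $P_r=\ell_1+p_r(\ell_2)$ has degree $d_r\ge2$ and $Q_r=\ell_2$ has degree $1$. If the claim holds for $i+1\le r$, let $(R,R')=\beta_i(P_{i+1},Q_{i+1})$. By Step 1, $R'=cP_{i+1}+c'Q_{i+1}+c''$ with $c\ne0$, so $\deg R'=\deg P_{i+1}$, while $\deg R\le\deg P_{i+1}$. Hence $P_i=R+p_i(R')$ has degree $d_i\deg P_{i+1}$, and $Q_i=R'$ has the smaller degree $\deg P_{i+1}$.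

**Step 3: the top form.** The purpose is to read off dependence. We have $\Phi=\beta_0(P_1,Q_1)$ with $\deg P_1>\deg Q_1$ and $\deg P_1>1$. So $\Phi_\ell$ is the (invertible) linear part of $\beta_0$ applied to $(\text{top form of }P_1,\,0)$, and its components are proportional. $\square$

## 4. What equivariance demands, and why a tensor product group is not enough

Return to the maps (1). Their group law is automatic, so what remains is commutation with a group.

**Lemma 3.** Suppose $g$ acts on $\bar k^n$ by $(gx)_i=\sigma_i\,M\,x_{\pi(i)}$, where $\sigma_i\in\bar k^\times$, $M\in\mathrm{GL}_m(\bar k)$ and $\pi$ is a permutation of $I$. If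
$$w(gx)=M\,w(x),\qquad \lambda(gx)[Mv]=\lambda(x)[v]\ \ \text{for all }v,\qquad S(gx)=S(x), \tag{2}$$
then every $\Phi_h$ commutes with $g$.

**Proof.**
$$\Phi_h(gx)_i=\sigma_iMx_{\pi(i)}+h(S(gx))\,\lambda(gx)[\sigma_iMx_{\pi(i)}]\,w(gx)$$
$$=\sigma_iM\bigl(x_{\pi(i)}+h(S(x))\,\lambda(x)[x_{\pi(i)}]\,w(x)\bigr)=(g\Phi_h(x))_i.\qquad\square$$

**A constant $w$ is impossible.** The example in Section 1 had $w$ constant. Then all values of $\Phi_h-\mathrm{id}$ lie in the space of those $x$ all of whose rows are multiples of $w$. This space has dimension $d<md$ if $m\ge2$, so by Lemma 2 no irreducible $G$ commutes with $\Phi_h\ne\mathrm{id}$. Thus $w$ must move.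

**A tensor product group is impossible.** A sensible first choice is a group of the form (monomial group on the rows) $\otimes\ N$, with $N\subset\mathrm{GL}_m(\bar k)$ finite and irreducible, $m\ge2$, acting by $(gx)_i=gx_i$ for $g\in N$. By (2) we then want $w(gx)=gw(x)$ for $g\in N$, with $w\ne0$ a vector of polynomials in the minors. But $t_J(gx)=\det(g)\,t_J(x)$, so an element $g$ of the commutator subgroup $[N,N]$ does not change the minors, and $w(x)=w(gx)=gw(x)$. So $[N,N]$ has a nonzero fixed vector. Since $[N,N]$ is normal in $N$, its fixed space is $N$-stable, hence is all of $\bar k^m$. So $[N,N]=1$, $N$ is abelian, and an abelian group irreducible over $\bar k$ has $m=1$, a contradiction.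

The obstruction is precise: **the minors see of $M$ only its determinant**, whereas (2) asks $w$, a function of the minors, to reproduce all of $M$. The minors do see the row scalars $\sigma_i$ and the row permutation $\pi$. So the way out is to *couple* columns to rows, so that the matrix $M$ of a group element is a function of its action on the rows:

* a diagonal row matrix $s=(s_i)_{i\in I}$ will also act on column $c$ by $\alpha(s)^c$, where $\alpha$ is a character of the group of all $s$;
* column permutations $c\mapsto bc$ will come together with row permutations by multiplication by $b$.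

For this to close up into a group, $\alpha$ must be invariant under rotating the rows, and must be raised to a power when the row indices are multiplied by $b$. Exponents linear in $i$ do this.

## 5. The coupled monomial group and its irreducibility

Let $d,C,m$ be as in Theorem A, and $I=\mathbb Z/d$. Put
$$A=\Bigl\{s\in(\bar k^\times)^I:\ s_i^{d^2}=1\ \text{for all }i,\ \ \bigl(\textstyle\prod_is_i\bigr)^d=1\Bigr\},\qquad \alpha(s)=\prod_{i\in I}s_i^{\,di}.$$
Since $(s_i^d)^d=1$, the exponent $i$ matters only modulo $d$. Also $\alpha(s)^d=1$, so $\alpha(s)^c$ makes sense for $c\in C$. The map $\alpha$ is a homomorphism. Let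
$$\Delta_s=\mathrm{diag}(\alpha(s)^c)_{c\in C},\qquad (P_bv)_c=v_{b^{-1}c}\quad(b\in C,\ v\in\bar k^C),$$
and define linear maps
$$(a_sx)_i=s_i\Delta_sx_i,\qquad(\rho x)_i=x_{i-1},\qquad(\tau_bx)_i=P_b\,x_{bi}\qquad(s\in A,\ b\in C).$$
Each has the shape required in Lemma 3, with $M=\Delta_s$, $1$, $P_b$ respectively.

**Step 1: the relations.** Their purpose is to show that the products $a_s\rho^j\tau_b$ form a group.

First, $\rho a_s=a_{s''}\rho$ with $s''_i=s_{i-1}$. Clearly $s''\in A$, and
$$\alpha(s'')=\prod_is_i^{d(i+1)}=\alpha(s)\Bigl(\prod_is_i\Bigr)^d=\alpha(s). \tag{3}$$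
Both sides therefore send $x$ to $(s_{i-1}\Delta_sx_{i-1})_i$. This is where the condition $(\prod s_i)^d=1$ is used.

Second, $\tau_ba_s=a_{s'}\tau_b$ with $s'_i=s_{bi}$. Here $s'\in A$ and
$$\alpha(s')=\prod_is_{bi}^{di}=\prod_js_j^{\,d\,b^{-1}j}=\alpha(s)^{b^{-1}}, \tag{4}$$
and
$$(\tau_ba_sx)_{i,c}=s_{bi}\,\alpha(s)^{b^{-1}c}\,x_{bi,\,b^{-1}c}=s'_i\,\alpha(s')^c\,(\tau_bx)_{i,c}.$$

Third, $\tau_b\tau_{b'}=\tau_{bb'}$, because both sides send $x$ to $(P_{bb'}x_{bb'i})_i$. Fourth, $\tau_b\rho=\rho^{\,b^{-1}}\tau_b$, because both sides send $x$ to $(P_bx_{bi-1})_i$: on the right, $(\tau_bx)_{i-b^{-1}}=P_bx_{b(i-b^{-1})}$.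

Together with $a_sa_{s'}=a_{ss'}$ and $\rho^d=1$, these relations show that
$$G(\bar k):=\{a_s\rho^j\tau_b:\ s\in A,\ j\in\mathbb Z/d,\ b\in C\}$$
is closed under multiplication. Being a finite set of invertible matrices, it is a finite group.

**Step 2: descent to $k$.** As $d$ is invertible in $k$, the polynomial $T^{d^2}-1$ is separable and $A\subset((k^s)^\times)^I$. For $\gamma\in\mathrm{Gal}(k^s/k)$ we have $\gamma(a_s)=a_{\gamma(s)}$, while $\rho$ and $\tau_b$ are permutation matrices. So $G(\bar k)$ is Galois stable and defines a finite étale $G\subset\mathrm{GL}_n$ over $k$. The transpose of $a_s^{-1}$ is $a_{s^{-1}}$, and permutation matrices equal their inverse transposes, so $G$ is stable under inverse transpose, as promised in Section 2.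

**Step 3.** The purpose is to prove irreducibility.

**Lemma 4.** $G$ is irreducible over $\bar k$.

**Proof.** The group $A$ acts on the coordinate line $(i,c)$ by the character $s\mapsto s_i\alpha(s)^c$. These $md$ characters are pairwise distinct:

* Compare $(i,c)$ and $(j,c')$ with $i\ne j$. The group $\mu_d(\bar k)^I$ lies in $A$, and on it $\alpha=1$, so the two characters restrict to $s_i$ and $s_j$. These differ, as $\mu_d(\bar k)\ne1$.
* Compare $(i,c)$ and $(i,c')$ with $c\ne c'$. Let $\eta$ be a primitive $d^2$-th root of unity, $s_1=\eta$, $s_0=\eta^{-1}$, and all other $s_i=1$. Then $\prod s_i=1$, so $s\in A$, and $\alpha(s)=\eta^d$ is a primitive $d$-th root of unity. So $\alpha(s)^c\ne\alpha(s)^{c'}$.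

The $a_s$ are diagonal matrices, so an $A$-stable subspace is the direct sum of its intersections with the joint eigenspaces, which are the coordinate lines. Hence every $G(\bar k)$-stable subspace is spanned by coordinate lines. These lines are permuted transitively: $\tau_b$ maps the line $(i,c)$ to the line $(b^{-1}i,\,bc)$, and $\rho$ shifts $i$. So the only stable subspaces are $0$ and $\bar k^n$. $\square$

The second bullet also shows that the characters $\alpha^c$, $c\in C$, of $A$ are pairwise distinct.

**Instance $n=6$.** Let $\operatorname{char}k\ne3$, $d=3$, $C=\{1,-1\}$, and $x_i=(a_i,b_i)$ with $a_i=x_{i,1}$, $b_i=x_{i,-1}$. Here $s\in\mu_9^3$ with $(s_0s_1s_2)^3=1$ and $\alpha=s_1^3s_2^6$. The map $a_s$ sends $(a_i,b_i)$ to $(s_i\alpha a_i,\,s_i\alpha^{-1}b_i)$, $\rho$ rotates the three vectors, and $\tau_{-1}$ exchanges the vectors with indices $1$ and $2$ and simultaneously exchanges the two coordinates in every vector.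

## 6. A polynomial in the minors of weight $\alpha$

By (2), we need a $w$ with $w_c(a_sx)=\alpha(s)^cw_c(x)$. The first target is one polynomial $f$ in the minors with $f\circ a_s=\alpha(s)f$ and $f\circ\rho=f$.

Note $m=|C|\le|(\mathbb Z/d)^\times|<d$. Put $\kappa=\sum_{c\in C}c\in\mathbb Z/d$. Scaling row $j$ by $s_j$ and column $c$ by $\alpha(s)^c$, and permuting rows or columns, gives
$$t_J\circ a_s=\Bigl(\prod_{j\in J}s_j\Bigr)\alpha(s)^\kappa\,t_J,\qquad t_J\circ\rho=\pm t_{J-1},\qquad t_J\circ\tau_b=\pm t_{bJ}. \tag{5}$$
In case (b), $\kappa=1-1=0$.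

**Lemma 5.** There are integers $k_J\ge0$ such that $n_i:=\sum_{J\ni i}k_J$ satisfies
$$n_i\equiv di\pmod{d^2}\qquad(0\le i\le d-1),$$
and $F:=\prod_Jt_J^{k_J}$ satisfies $F\circ a_s=\alpha(s)F$ for all $s\in A$.

**Proof.** By (5),
$$F\circ a_s=\prod_is_i^{n_i}\cdot\alpha(s)^{\kappa\sum_Jk_J}\,F. \tag{6}$$
If $n_i\equiv di\pmod{d^2}$ the first factor is $\alpha(s)$, since $s_i^{d^2}=1$. So we need the congruences for the $n_i$ and, in addition, $\kappa\sum_Jk_J=0$ in $\mathbb Z/d$.

**Step 1: which vectors are integer combinations of the $1_J$.** Let $e_i$ be the standard basis of $\mathbb Z^I$ and $1_J=\sum_{j\in J}e_j$. For $i\ne j$ choose $K\subset I\setminus\{i,j\}$ with $|K|=m-1$; this is possible as $1\le m<d$. Then $e_i-e_j=1_{K\cup\{i\}}-1_{K\cup\{j\}}$. So the subgroup generated by the $1_J$ contains all integer vectors with coordinate sum $0$.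

**Step 2: case (a), $d$ odd.** Take $v_i=di$ for $1\le i\le d-1$ and $v_0=-d^2\frac{d-1}2$. As $d$ is odd, $v_0\equiv0\pmod{d^2}$. Since $\sum_{i=1}^{d-1}di=d^2\frac{d-1}2$, the sum of $v$ is $0$, and by Step 1, $v=\sum_Jk_J1_J$ with $k_J\in\mathbb Z$. Comparing coordinate sums, $0=m\sum_Jk_J$, so $\sum_Jk_J=0$. Replace each $k_J$ by its residue in $[0,d^2)$. Then $n_i\equiv v_i\equiv di\pmod{d^2}$ and $\sum_Jk_J\equiv0\pmod d$, so the second factor in (6) is $1$.

**Step 3: case (b), $d$ even, $m=2$.** Take $v_i=di$ for $0\le i\le d-1$. The sum $\frac{d^2}2(d-1)$ is even, because $4\mid d^2$. For a fixed $J_0$, the vector $v-\frac{\sum v_i}2\,1_{J_0}$ has coordinate sum $0$, so again $v=\sum_Jk_J1_J$ with $k_J\in\mathbb Z$. Reduce the $k_J$ modulo $d^2$ to make them nonnegative. Now $\kappa=0$, so the second factor in (6) is $1$. $\square$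

**Instances.** For $d=3$, $C=\{\pm1\}$ one may take $F=t_{\{0,1\}}^3t_{\{0,2\}}^6$: then $(n_0,n_1,n_2)=(9,3,6)$, congruent to $(0,3,6)$ modulo $9$, and $F\circ a_s=(s_0s_1)^3(s_0s_2)^6F=s_1^3s_2^6F=\alpha(s)F$, as $\kappa=0$. For $d=4$, $C=\{\pm1\}$ one may take $F=t_{\{1,3\}}^4t_{\{2,3\}}^8$: then $(n_0,\dots,n_3)=(0,4,8,12)$ exactly.

**Averaging over rotations.** The purpose is to obtain invariance under $\rho$ without losing the polynomial. Let
$$f=\sum_{j\in I}F\circ\rho^j .$$

* *$f\ne0$.* By (5), $F\circ\rho^j=\pm\prod_Jt_{J-j}^{k_J}$, which is nonzero and homogeneous in the block of variables $x_0$. Its degree there is the sum of the $k_J$ with $0\in J-j$, that is, $n_j\equiv dj\pmod{d^2}$. These degrees are distinct for distinct $j\in\{0,\dots,d-1\}$, so the summands cannot cancel.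
* *$f$ has no constant term.* Since $n_1\ge0$ and $n_1\equiv d\not\equiv0\pmod{d^2}$, $n_1>0$. So some $k_J>0$, and each $F\circ\rho^j$ is homogeneous of positive degree.
* *$f\circ\rho=f$*, because $\rho^d=1$.
* *$f\circ a_s=\alpha(s)f$.* Iterating (3), $\rho^ja_s=a_{s^{(j)}}\rho^j$ with $\alpha(s^{(j)})=\alpha(s)$. So $F\circ\rho^j\circ a_s=\alpha(s)\,F\circ\rho^j$.
* $f$ is a polynomial in the $t_J$ with coefficients in the prime ring of $k$ (the image of $\mathbb Z$).

## 7. The vector $w$, the power sums $S_j$, and a covector that annihilates $w$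

**Step 1: the vector.** The purpose is to spread $f$ over all columns. For $c\in C$ put $w_c=f\circ\tau_{c^{-1}}\ne0$ and $w=(w_c)_c$. Then
$$w(a_sx)=\Delta_sw(x),\qquad w(\rho x)=w(x),\qquad w(\tau_bx)=P_bw(x). \tag{7}$$
Indeed:

* $w_c(a_sx)=f(\tau_{c^{-1}}a_sx)=f(a_{s'}\tau_{c^{-1}}x)=\alpha(s')w_c(x)$, and $\alpha(s')=\alpha(s)^c$ by (4) with $b=c^{-1}$;
* $w_c(\rho x)=f(\tau_{c^{-1}}\rho x)=f(\rho^{\,c}\tau_{c^{-1}}x)=w_c(x)$;
* $w_c(\tau_bx)=f(\tau_{c^{-1}b}x)=w_{b^{-1}c}(x)=(P_bw(x))_c$.

**Step 2: the invariants.** The purpose is to have a supply of $G$-invariant functions of $w$, one of them nonzero. Let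
$$e_c=w_c^d,\qquad S_j=\sum_{c\in C}w_c^{jd}=\sum_ce_c^{\,j}\qquad(j\ge1).$$
By (7), each $S_j$ is $G$-invariant: $a_s$ multiplies $w_c^{jd}$ by $\alpha(s)^{cjd}=1$, $\rho$ does nothing, and $\tau_b$ permutes the summands.

The $e_c$ are nonzero and pairwise distinct. If $w_c^d=w_{c'}^d$, then $w_c/w_{c'}\in\bar k(\mathbf x)$ is a $d$-th root of unity, so $w_c=\zeta w_{c'}$ with $\zeta\in\bar k^\times$. For $c\ne c'$ this is impossible, because $w_c$ and $w_{c'}$ have the distinct $A$-weights $\alpha^c$ and $\alpha^{c'}$.

Some $S_q$ with $1\le q\le m$ is nonzero. Otherwise the square matrix $(e_c^{\,j})_{1\le j\le m,\,c\in C}$ would annihilate the vector $(1,\dots,1)$. But its determinant is, up to sign, $\prod_ce_c$ times the product of the differences of the $e_c$, which is nonzero. Fix such a $q$.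

**Step 3: the covector.** The purpose is to find $\lambda\ne0$ with $\lambda[w]=0$ and the equivariance in (2). For each $j\ge1$, the covector $\lambda^{(j)}_c=w_c^{jd-1}$ has weight $\alpha^{c(jd-1)}=\alpha^{-c}$ under $a_s$, which is the right one, and $\lambda^{(j)}[w]=S_j$. Two of these, combined with invariant coefficients, annihilate $w$. Put
$$\lambda=S_q\lambda^{(q+1)}-S_{q+1}\lambda^{(q)},\qquad\text{i.e.}\qquad \lambda_c=S_q\,w_c^{(q+1)d-1}-S_{q+1}\,w_c^{qd-1}. \tag{8}$$

* *$\lambda[w]=S_qS_{q+1}-S_{q+1}S_q=0$.*
* *$\lambda\ne0$.* We have $\lambda_c=w_c^{qd-1}(S_qe_c-S_{q+1})$. If all of these vanished, then $e_c=S_{q+1}/S_q$ for all $c$, contradicting that the $e_c$ are distinct, since $m\ge2$.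
* *Equivariance.* By (7) and the invariance of $S_q,S_{q+1}$, we have $\lambda_c\circ a_s=\alpha(s)^{-c}\lambda_c$, $\lambda_c\circ\rho=\lambda_c$ and $\lambda_c\circ\tau_b=\lambda_{b^{-1}c}$. Hence
$$\lambda(a_sx)[\Delta_sv]=\lambda(x)[v],\qquad\lambda(\rho x)[v]=\lambda(x)[v],\qquad\lambda(\tau_bx)[P_bv]=\lambda(x)[v]. \tag{9}$$
The first holds because $\sum_c\alpha(s)^{-c}\lambda_c\,\alpha(s)^cv_c=\sum_c\lambda_cv_c$, the third because $\sum_c\lambda_{b^{-1}c}v_{b^{-1}c}=\sum_c\lambda_cv_c$.
* *Dependence on minors.* $f$ is a polynomial in the $t_J$, and by (5) composing with $\tau_b$ permutes the $t_J$ up to sign. So all $w_c$, $\lambda_c$, $S_j$ are polynomials in the $t_J$ with coefficients in the prime ring of $k$.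

**The case $m=2$.** Here $C=\{\pm1\}$ in (b), and also for $d=3$. Write $u=w_1$ and $v=w_{-1}$. One may take $q=1$: if $S_1=u^d+v^d=0$, then $u=\zeta v$ with $\zeta\in\bar k^\times$, excluded as in Step 2. Then $S_1u^d-S_2=(u^d+v^d)u^d-u^{2d}-v^{2d}=v^d(u^d-v^d)$, and symmetrically for $v$, so (8) reads
$$(\lambda_1,\lambda_{-1})=(uv)^{d-1}(u^d-v^d)\,(v,\,-u).$$
The obvious covector killing $w$ is $(v,-u)$; it has the right weights, but under $\tau_{-1}$, which exchanges $u$ and $v$, it acquires the wrong sign. The factor $u^d-v^d$ repairs the sign.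

## 8. The additive group in the centralizer

**Proof of Theorem A.** Take $G$ from Section 5, and $w$, $\lambda$, $S=S_q$ from Section 7. For $h\in k[T]$ let $\Phi_h$ be the map (1):
$$\Phi_h(x)_i=x_i+h(S_q(x))\,\lambda(x)[x_i]\,w(x),\qquad i\in I.$$

**Step 1: automorphisms.** The purpose is to have a group of automorphisms over $k$. The data are polynomials in the minors over the prime ring and $\lambda[w]=0$, so Lemma 1 applies: $\Phi_h$ is an automorphism of $\mathbb A^n$ over $k$ and $\Phi_h\circ\Phi_{h'}=\Phi_{h+h'}$.

**Step 2: tangency.** The purpose is to land in $\mathrm{Aut}^u$. Since $f\in\mathfrak m$ and the $\tau_b$ are linear, all $w_c$ are in $\mathfrak m$. The exponents $qd-1$ are $\ge1$, so all $\lambda_c$ are in $\mathfrak m$ as well. Hence $\Phi_h(x)_{i,c}-x_{i,c}\in\mathfrak m^2$, and $\Phi_h$ corresponds to an element of $\mathrm{Aut}^u(k[\mathbf x])$.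

**Step 3: equivariance.** The purpose is to check commutation on generators of $G(\bar k)$. Equations (7), (9) and the invariance of $S_q$ are exactly the conditions (2) of Lemma 3 for $g=a_s$ (with $\sigma_i=s_i$, $M=\Delta_s$, $\pi=\mathrm{id}$), for $g=\rho$ (with $\sigma_i=1$, $M=1$, $\pi(i)=i-1$) and for $g=\tau_b$ (with $\sigma_i=1$, $M=P_b$, $\pi(i)=bi$). So $\Phi_h$ commutes with all of $G(\bar k)$.

**Step 4: nontriviality.** The purpose is to show that $h\mapsto\Phi_h$ is injective. As $t_J\ne0$, the vectors $x_j$ ($j\in J$) form a basis of $k(\mathbf x)^C$. Since $\lambda\ne0$, some $\lambda[x_i]\ne0$; also $w\ne0$. Moreover $S_q$ is a nonzero element of $\mathfrak m$, hence nonconstant, hence transcendental over $k$, so $h(S_q)\ne0$ for $h\ne0$. Thus $\Phi_h\ne\mathrm{id}$ for $h\ne0$.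

By Steps 1–4, $h\mapsto\Phi_h$ embeds $(k[T],+)$ into $C(G,\mathrm{Aut}^u(k[\mathbf x]))$. By Lemma 4, $G$ is irreducible over $\bar k$, and a fortiori over $k$. $\square$

**Dimension six, written out.** Let $\operatorname{char}k\ne3$, $d=3$, $C=\{1,-1\}$, $x_i=(a_i,b_i)$. Put
$$p_0=a_1b_2-a_2b_1,\quad p_1=a_2b_0-a_0b_2,\quad p_2=a_0b_1-a_1b_0,\qquad r_i=p_i^3 .$$
Then $p_i\circ\rho=p_{i-1}$. Under $\tau_{-1}$ the vectors $x_1,x_2$ are exchanged and the columns are exchanged, so $p_0\mapsto p_0$ and $p_1\leftrightarrow p_2$, the two signs cancelling. With $F=t_{\{0,1\}}^3t_{\{0,2\}}^6=r_1^2r_2$ we obtain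
$$u=w_1=r_1^2r_2+r_0^2r_1+r_2^2r_0,\qquad v=w_{-1}=r_2^2r_1+r_0^2r_2+r_1^2r_0 .$$
Let us check one weight directly. Since $p_0\circ a_s=s_1s_2p_0$ and $p_1\circ a_s=s_2s_0p_1$, the term $r_0^2r_1$ is multiplied by $(s_1s_2)^6(s_2s_0)^3=s_0^3s_1^6$. Its quotient by $\alpha(s)=s_1^3s_2^6$ is $s_0^3s_1^3s_2^{-6}=(s_0s_1s_2)^3=1$, as required.

The product $uv$ is $G$-invariant (the weights $\alpha$ and $\alpha^{-1}$ cancel, $\rho$ fixes $u$ and $v$, $\tau_{-1}$ exchanges them). So the factor $(uv)^2$ in $\lambda$ can be dropped without disturbing (9) or $\lambda[w]=0$, and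
$$a_i\mapsto a_i+(u^3-v^3)(va_i-ub_i)\,u,\qquad b_i\mapsto b_i+(u^3-v^3)(va_i-ub_i)\,v\qquad(i=0,1,2)$$
is a nontrivial automorphism of $k[a_0,b_0,a_1,b_1,a_2,b_2]$, tangent to the identity, that commutes with the irreducible group $G\subset\mathrm{GL}_6$. It is nontrivial because $u^3\ne v^3$ and $\lambda\neq0$. As $u,v$ have degree $18$, the added terms have degree $54+18+1+18=91$.

## 9. Direct powers: more dimensions

**Proof of Theorem B(1).** Suppose $G\subset\mathrm{GL}_n$ ($n\ge2$) is finite étale and irreducible over $\bar k$, and $1\ne\phi\in C(G,\mathrm{Aut}^u)$, with map $\Phi$. Let $G^c\rtimes S_c$ act on $(k^n)^c$, with $S_c$ permuting the summands. It is a finite étale subgroup scheme of $\mathrm{GL}_{cn}$.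

**Step 1: irreducibility over $\bar k$.** As $G(\bar k)^c$-modules the $c$ summands are irreducible. They are nontrivial, because $n\ge2$. They are pairwise non-isomorphic, because the $i$-th factor of $G(\bar k)^c$ acts nontrivially on the $i$-th summand and trivially on the others. A submodule of a direct sum of pairwise non-isomorphic irreducible modules is the sum of some of them. Since $S_c$ permutes the summands transitively, a nonzero subspace stable under $G(\bar k)^c\rtimes S_c$ is everything.

**Step 2: the automorphism.** The map $\Phi\times\dots\times\Phi$ is not the identity, is tangent to the identity, and commutes with $G(\bar k)^c$ (factor by factor) and with $S_c$ (all factors are equal). So $cn$ admits a counterexample, with a group irreducible over $\bar k$.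

**Step 3: the dimensions.** Theorem A with $C=\{\pm1\}$ gives $n=2d$ for every $d\ge3$ invertible in $k$: case (a) if $d$ is odd, case (b) if $d$ is even. So every $n=2dc$ with such a $d$ is a counterexample dimension. In characteristic $0$ these are all even $n\ge6$. In characteristic $p$ they include every even $n$ such that $n/2$ has a divisor $d\ge3$ prime to $p$. Theorem A with $d=7$ and $C=\{1,2,4\}$, a subgroup of order $3$ in $(\mathbb Z/7)^\times$, gives $n=21$ when $7$ is invertible in $k$. So in characteristic $0$ all multiples of $21$ occur, infinitely many of which are odd. $\square$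

## 10. Three variables: exponentials of locally nilpotent derivations

In this section $\operatorname{char}k=0$.

**Definition.** A $k$-derivation $\partial$ of $k[\mathbf x]$ is *locally nilpotent* if for every $F$ some $\partial^rF=0$. Then $\exp(\partial)=\sum_j\partial^j/j!$ is an automorphism of $k[\mathbf x]$. For example, in Section 1 with $d=m=2$, the rule $\partial a_i=t\,b_i$, $\partial b_i=0$ gives $\partial t=tb_0b_1-tb_1b_0=0$, so $\partial^2a_i=0$, and $\exp(\partial)$ is the automorphism written there.

**The maps of Theorem A are exponentials.** In characteristic $0$ define $\partial x_i=h(S_q)\,\lambda[x_i]\,w$. This applies the matrix $h(S_q)\,w\otimes\lambda$ to each row, so $\partial t_J$ is $t_J$ times its trace, which is $h(S_q)\lambda[w]=0$. Hence $\partial$ kills $w,\lambda,S_q$, and $\partial^2x_i=h(S_q)\lambda[\partial x_i]w=0$, again as $\lambda[w]=0$. So $\partial$ is locally nilpotent and $\Phi_h=\exp(\partial)$. This is the parenthetical claim in Theorem B(3), and the theorem therefore says that this mechanism cannot work for $n=3$.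

We use three standard facts (see G. Freudenburg, *Algebraic Theory of Locally Nilpotent Derivations*), with their short proofs. Let $\partial\ne0$ be locally nilpotent.

* **Fact 1 (logarithm).** With $E=\exp(\partial)-1$ we have $\partial=\sum_{j\ge1}(-1)^{j-1}E^j/j$, a finite sum on each polynomial: $E$ is $\partial$ times a power series in $\partial$, so $E^r$ kills what $\partial^r$ kills, and the identity holds for formal power series. Hence whatever linear map commutes with $\exp(\partial)$ commutes with $\partial$; and $\exp(\partial)=1$ only if $\partial=0$.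
* **Fact 2 (top component).** Write $\partial=\sum_j\partial_j$, where $\partial_j$ raises degrees by $j$. The nonzero component $\partial_j$ with $j$ maximal is locally nilpotent: if $F$ is homogeneous of degree $e$ and $\partial^rF=0$, then the part of $\partial^rF$ of degree $e+rj$, which is $\partial_j^rF$, is zero.
* **Fact 3 (factorial closedness).** If $FF'\in\ker\partial$ is nonzero, then $F,F'\in\ker\partial$. Let $a,a'$ be maximal with $\partial^aF\ne0$, $\partial^{a'}F'\ne0$. By Leibniz, $\partial^{a+a'}(FF')=\binom{a+a'}{a}\,\partial^aF\,\partial^{a'}F'\ne0$ in characteristic $0$, so $a+a'=0$.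

**Proof of Theorem B(3).** Let $n=3$, $G$ irreducible over $k$, and suppose $\exp(\partial)\ne1$ commutes with $G$, $\partial$ locally nilpotent on $k[x_1,x_2,x_3]$.

**Step 1: reduction to homogeneous $\partial$.** By Fact 1, $\partial\neq 0$ commutes with $G$. Replace $\partial$ by its nonzero homogeneous component of highest degree. By Fact 2 it is locally nilpotent, and it commutes with $G$ because $G$ acts linearly and so preserves degrees.

**Step 2: an equivariant vector with entries in the kernel.** The purpose is to have something to which Lemma 2 applies. Let $N\ge1$ be maximal with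
$$q:=(\partial^Nx_1,\partial^Nx_2,\partial^Nx_3)\ne0 .$$
Then $q\in(\ker\partial)^3$, and the nonzero entries of $q$ are homogeneous of one degree. Since $\partial^N$ commutes with $g$ and $gx_i=\sum_j(g^{-1})_{ij}x_j$, we get $q_i(g^{-1}x)=\sum_j(g^{-1})_{ij}q_j(x)$; that is, $q(gx)=gq(x)$ for all $g\in G(\bar k)$.

**Claim.** $q=h\,c$ with $c\in k^3\setminus\{0\}$ and $h\in k[\mathbf x]$.

Given the claim, the coefficient vectors of $q\ne0$ span the line $kc$, contradicting Lemma 2. It suffices to prove proportionality over $\bar k$: if $q$ is a polynomial times a vector in $\bar k^3$ and $q_j\ne0$, then the ratios $q_i/q_j$ lie in $\bar k\cap k(\mathbf x)=k$, and $q=q_j\cdot(q_i/q_j)_i$. From now on we work over $\bar k$, and $\partial$ denotes its extension to $\bar k[\mathbf x]$, which is again locally nilpotent.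

**Step 3: removing common factors.** The purpose is to get a rational map of the plane. Write $q=g_0q'$ where the entries of $q'$ have no common factor. By Fact 3 the entries of $q'$ lie in $\ker\partial$. Factors of homogeneous polynomials are homogeneous, so the nonzero entries of $q'$ are homogeneous of one degree $\delta$. If $\delta=0$, then $q'$ is constant and the claim holds.

Suppose $\delta\ge1$, and aim for a contradiction. Then $q'$ is not a polynomial times a constant vector, since that polynomial would be a nonconstant common factor. So the rational map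
$$Q=[q']:\mathbb P^2\dashrightarrow\mathbb P^2,$$
defined where $q'\ne0$, is nonconstant.

**Step 4: orbit curves.** The purpose is to turn $\ker\partial$ into geometry. For $x\in\bar k^3$ with $q(x)\ne0$ let
$$\gamma_x(z)=\bigl((\exp(z\partial)x_i)(x)\bigr)_i=x+\dots+\frac{z^N}{N!}\,q(x).$$
As $\exp(z\partial)$ is an algebra homomorphism, $F(\gamma_x(z))=(\exp(z\partial)F)(x)$ for every polynomial $F$. For $F\in\ker\partial$ this is $F(x)$. Hence
$$q'(\gamma_x(z))=q'(x)\ne0. \tag{10}$$
Since $q'(0)=0$ (here $\delta\ge1$), $\gamma_x(z)\ne0$ for all $z$. So $z\mapsto[\gamma_x(z)]$ is a morphism $\mathbb A^1\to\mathbb P^2$. It extends to $\mathbb P^1\to\mathbb P^2$, and, because the top coefficient in $z$ is $q(x)/N!$ with $N\ge1$, $\infty\mapsto[q(x)]=[q'(x)]$. Let $C_x$ be the image, which is closed and irreducible: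
$$C_x=\{[\gamma_x(z)]:z\in\bar k\}\cup\{[q'(x)]\}.$$
By (10), $Q$ is defined at every $[\gamma_x(z)]$, $z\in\bar k$, with value $[q'(x)]$.

**Step 5: for general $x$, $C_x$ is a curve.** If $C_x$ is a point, then its points $[\gamma_x(0)]=[x]$ and $[q'(x)]$ agree, so $x\wedge q'(x)=0$. This is a closed condition on $x$, so it suffices that it does not hold identically. Suppose $x_iq'_j=x_jq'_i$ for all $i,j$. For $i\ne j$, $x_j$ divides $x_iq'_j$, so $q'_j=x_jh_j$, and then $h_i=h_j$ for all $i,j$. Their common value is a common factor of the entries of $q'$, hence a nonzero constant. So all $x_j$ lie in $\ker\partial$ and $\partial=0$, a contradiction.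

**Step 6: two curves in the plane meet.** The purpose is to derive a contradiction. Take general $(x,y)\in\bar k^3\times\bar k^3$, so that $q(x),q(y)\ne0$, $C_x,C_y$ are curves, and $[q'(x)]\ne[q'(y)]$; the last is possible as $Q$ is nonconstant. Choose $p\in C_x\cap C_y$, which is nonempty.

The point $p$ is not of the form $[\gamma_x(z)]=[\gamma_y(z')]$ with $z,z'\in\bar k$, since then $Q(p)$ would equal both $[q'(x)]$ and $[q'(y)]$. So $p=[q'(x)]$ or $p=[q'(y)]$, and not both.

* If $p=[q'(x)]$, then $p=[\gamma_y(z')]$ for some $z'$. So $Q$ is defined at $p$ with value $[q'(y)]$, that is,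
$$q'(q'(x))\ne0\quad\text{and}\quad q'(q'(x))\wedge q'(y)=0. \tag{11}$$
Let $E_1\subset\bar k^3\times\bar k^3$ be the set of $(x,y)$ satisfying (11).
* If $p=[q'(y)]$, then in the same way $(y,x)\in E_1$. Let $E_2$ be the set of $(x,y)$ with $(y,x)\in E_1$.

So a general $(x,y)$ lies in $E_1\cup E_2$. As $\bar k^3\times\bar k^3$ is irreducible, $E_1$ or $E_2$ is dense, and by symmetry $E_1$ is dense. Then $q'(q'(x))\wedge q'(y)$ vanishes identically, and $q'\circ q'$ does not. Fix $x$ with $q'(q'(x))\ne0$. Then $q'(y)$ is, for all $y$, a multiple of the fixed vector $q'(q'(x))$, so $Q$ is constant, contradicting Step 3. Hence $\delta=0$, which proves the claim and Theorem B(3). $\square$
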